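# Unitarily invariant partial ideals and the ideals they may fail to come from

## Commutative algebras and matrix algebras

All $C^*$-algebras and subalgebras in these notes are unital; in particular a commutative sub-$C^*$-algebra of $A$ contains the unit of $A$. "Total ideal" means norm closed two-sided ideal. Recall that such an ideal is automatically self-adjoint. We write $C^*(1,a,\dots)$ for the $C^*$-algebra generated by the listed elements, $A_{sa}$ and $A_+$ for the self-adjoint and the positive elements of $A$, and $\mathrm{Ad}_u(x)=uxu^*$ for a unitary $u$.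

**Definition.** A *partial ideal* of $A$ is a map $\pi$ that assigns to each commutative sub-$C^*$-algebra $V\subset A$ a closed ideal $\pi(V)$ of $V$, such that $\pi(V)=\pi(V')\cap V$ whenever $V\subset V'$. It is *invariant* if $\mathrm{Ad}_u(\pi(V))=\pi(\mathrm{Ad}_u(V))$ for every $V$ and every unitary $u\in A$.

Every total ideal $I$ gives a partial ideal $\pi_I(V)=I\cap V$, and $\pi_I$ is invariant because $u(I\cap V)u^*=I\cap uVu^*$. We say that $\pi$ *arises from a total ideal* if $\pi=\pi_I$ for some $I$. The map $I\mapsto\pi_I$ is injective: $I$ is spanned by its self-adjoint elements, and for $a=a^*$ we have $a\in I$ if and only if $a\in\pi_I(C^*(1,a))$.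

So a total ideal, looked at through commuting windows, is an invariant partial ideal. We ask about the converse: if we choose an ideal in each window, consistently and without preferring one unitary frame to another, is there one ideal of $A$ behind the choice?

**Proposition 1.** If $A$ is commutative, every partial ideal arises from a total ideal.

Indeed $V'=A$ is allowed in the definition, so $\pi(V)=\pi(A)\cap V$ for all $V$, and $I=\pi(A)$ works. $\square$

For noncommutative $A$ there is no largest window. Take $A=M_2$. Its commutative subalgebras are $\mathbb C1$ and $V_p=\operatorname{span}\{p,1-p\}$ with $p$ a rank-one projection, and the only proper inclusions are $\mathbb C1\subset V_p$. From each pair $\{p,1-p\}$ select one member $\hat p$, in any way at all, and put $\pi(\mathbb C1)=0$, $\pi(V_p)=\mathbb C\hat p$. Since $\mathbb C\hat p\cap\mathbb C1=0$, this is a partial ideal. It does not arise from a total ideal, because $M_2$ has only the total ideals $0$ and $M_2$. It is not invariant either: some unitary $u$ exchanges $p$ and $1-p$, so $\mathrm{Ad}_u(V_p)=V_p$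 but $\mathrm{Ad}_u(\mathbb C\hat p)\ne\mathbb C\hat p$. So invariance is a serious restriction. In $M_n$ it is enough.

To prove this we use a fact about all partial ideals. Put $S=\bigcup_V\pi(V)$. All elements of $S$ are normal.

**Fact (a).** $\pi(V)=S\cap V$ for every commutative $V$.

The inclusion $\subset$ is clear. If $a\in\pi(W)\cap V$, then $a\in\pi(W)\cap C^*(1,a)=\pi(C^*(1,a))=\pi(V)\cap C^*(1,a)$, by the compatibility condition for $C^*(1,a)\subset W$ and for $C^*(1,a)\subset V$. $\square$

So whether $a$ is selected does not depend on the window through which we see it, and $\pi$ is the same thing as the set $S$.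

**Proposition 2.** If $A=M_n$, every invariant partial ideal arises from a total ideal.

*Proof.* If all $\pi(V)$ are $0$, then $\pi=\pi_0$. Otherwise some $\pi(V)\neq0$. As $V$ is spanned by orthogonal projections with sum $1$, $\pi(V)$ contains a nonzero projection $p$. Let $r\le p$ have rank one and $V_1=C^*(1,p,r)$, which is commutative. By (a), $p\in\pi(V_1)$, so $r=rp\in\pi(V_1)\subset S$. Every rank-one projection is $uru^*$ for a unitary $u$, so by invariance all rank-one projections lie in $S$. Given $W$ commutative, diagonalize it: $W\subset D$ with $D$ spanned by orthogonal rank-one projections $r_1,\dots,r_n$ of sum $1$. By (a), $r_i\in\pi(D)$ for all $i$, so $1\in\pi(D)$, $\pi(D)=D$ and $\pi(W)=W$. Hence $\pi=\pi_{M_n}$. $\square$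

Now let $A$ be general. The matrix proof used that ideals contain projections, that projections of equal size are unitarily equivalent, and that we only ever added orthogonal, hence commuting, elements. A general $C^*$-algebra may have no projections except $0$ and $1$, and then none of this is available. The following conjecture appears in Nadish de Silva, Rui Soares Barbosa, "Partial and Total Ideals of Von Neumann Algebras", arXiv:1408.1172 (2014).

**Conjecture.** A partial ideal of a $C^*$-algebra arises from a total ideal if and only if it is invariant. Consequently $I\mapsto\pi_I$ is a bijection between total ideals and invariant partial ideals.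

The conjecture is false in general and true when there are many projections. Let
$$\Delta=\{(x,y,z)\in\mathbb R^3:\ x,y,z\ge0,\ x+y+z=1\}.$$
We shall prove the following four theorems.

**Theorem 1.** Let $A$ be the universal unital $C^*$-algebra generated by $x,y,z$ subject to $x,y,z\ge0$, $x+y+z=1$. There is an invariant partial ideal $\pi$ of $A$ with $\pi(\mathbb C1)=0$ and $x\in\pi(C^*(1,x))$, $y\in\pi(C^*(1,y))$, $z\in\pi(C^*(1,z))$. It does not arise from a total ideal. Hence $I\mapsto\pi_I$, although injective, is not surjective onto the invariant partial ideals.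

**Theorem 2.** There is a separable unital $C^*$-algebra $A$ with an extension $0\to c_0(\mathbb N,\mathcal K)\to A\to C(\Delta)\to0$ (so $A$ is nuclear and type I) for which the conjecture fails.

**Theorem 3.** Let $A$ be a unital $C^*$-algebra, $\pi$ an invariant partial ideal, $S=\bigcup_V\pi(V)$ and $S_+=S\cap A_+$. (i) $S_+$ is norm closed. (ii) $\pi$ arises from a total ideal if and only if $a,b\in S_+$ implies $a+b\in S$.

**Theorem 4.** If $A$ is a unital $C^*$-algebra of real rank zero (for example a von Neumann algebra), then the conjecture holds for $A$: $I\mapsto\pi_I$ is a bijection from total ideals onto invariant partial ideals.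

## Sums of noncommuting positive elements

Let us try to prove the conjecture. Given an invariant $\pi$, the only sensible candidate for $I$ is the closed ideal generated by $S$, and we must show that $I\cap V\subset\pi(V)$. A typical element of $I$ is approximated by sums $\sum_jb_js_jd_j$ with $s_j\in S$. Single terms are manageable, because invariance gives $usu^*\in S$ for unitaries $u$, and unitaries span $A$. But then we must add. If $a,b\in S_+$ commute, both lie in $\pi(C^*(1,a,b))$ by (a), and so does $a+b$. If they do not commute, no window contains both, and nothing in the definition relates $a+b$ to $a$ and $b$. Here the attempt stops, and Theorem 3 will show that this is the only place where it can stop.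

This tells us what a counterexample should look like. The most drastic failure is a set of elements of $S_+$ with sum $1\notin S$. Two elements cannot do it: if $x+y=1$, then $y=1-x$ commutes with $x$. So we look for three elements $x,y,z\ge0$ with $x+y+z=1$, all in $S$, while $\pi(\mathbb C1)=0$.

A convenient shape for $\pi$ is $\pi(V)=\{a\in V:\chi(a)=0\}$, where $\chi:A\to\mathbb C$ is one function on all of $A$ that restricts to a unital $*$-homomorphism on each commutative $V$. Compatibility of windows is then automatic. Unitary invariance is automatic too if $\chi$ factors through a homomorphism $q$ from $A$ to a commutative algebra, since then $q(uau^*)=q(a)$. The natural commutative algebra is $C(\Delta)$, with $x,y,z$ going to the coordinate functions. There are two tasks.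

1. Find a nonlinear functional $\mu$ on $C(\Delta,\mathbb R)$ that commutes with continuous functions of one variable and satisfies $\mu(x)=\mu(y)=\mu(z)=0$, although $\mu(1)=1$.
2. Make sure that $\mu$ is additive on every pair $(q(a),q(b))$ that comes from commuting self-adjoint $a,b\in A$.

Taking $A=C(\Delta)$ must fail, by Proposition 1; there the commuting pair $(x,y)$ is the trouble. So $A$ must be noncommutative enough that few pairs of functions lift to commuting pairs.

## Connected open sets that touch all three sides of a triangle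

Let $\Delta_1=\{x=0\}$, $\Delta_2=\{y=0\}$, $\Delta_3=\{z=0\}$ be the sides of $\Delta$. "Open" means relatively open in $\Delta$. As $\Delta$ is convex, it is locally path connected, so components of open sets are open and path connected.

**Definition.** A subset of $\Delta$ is *spanning* if it meets all three sides. An open set is *winning* if one of its components is spanning.

For example, $\{x<\frac14\}$ is convex and contains $\Delta_1$, whose endpoints lie on $\Delta_2$ and $\Delta_3$; so it is winning. The set $\{x>\frac12\}\cup\{y>\frac12\}\cup\{z>\frac12\}$ meets all sides, but its components are three disjoint corners, each missing the opposite side; so it is not winning. An open set that contains a winning open set is winning, since a connected spanning set lies in a single component.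

We need two facts: two winning sets cannot be disjoint, and of two open sets covering $\Delta$ one is winning. The first rests on a crossing lemma (Maehara, Amer. Math. Monthly 91 (1984), Lemma 2).

**Lemma 1.** In a square, a path from the left side to the right side and a path from the bottom to the top meet.

*Proof.* Let $Q=[-1,1]^2$ and let $h=(h_1,h_2)$, $v=(v_1,v_2)$ be paths $[-1,1]\to Q$ with $h_1(\pm1)=\pm1$ and $v_2(\pm1)=\pm1$. Suppose they do not meet. Then $N(s,t)=\max(|h_1(s)-v_1(t)|,|h_2(s)-v_2(t)|)$ is never $0$, and
$$(s,t)\mapsto\Big(\frac{v_1(t)-h_1(s)}{N(s,t)},\ \frac{h_2(s)-v_2(t)}{N(s,t)}\Big)$$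
is a continuous map from $Q$ to its boundary. By Brouwer's theorem it has a fixed point $(s,t)$, and $|s|=1$ or $|t|=1$. If $s=1$, the first coordinate of the image is $(v_1(t)-1)/N\le0$, so it is not $1$; if $s=-1$, it is $(v_1(t)+1)/N\ge0$, so it is not $-1$. If $t=1$, the second coordinate is $(h_2(s)-1)/N\le0$; if $t=-1$, it is $(h_2(s)+1)/N\ge0$. Every case is a contradiction. $\square$

**Lemma 2.** Two connected open spanning sets $U,U'$ intersect. Hence two winning open sets intersect.

*Proof.* Suppose $U\cap U'=\emptyset$. Since $U\cap\Delta_i$ and $U'\cap\Delta_i$ are nonempty and relatively open in $\Delta_i$, we may choose $a_i\in U\cap\Delta_i$ and $b_i\in U'\cap\Delta_i$ in the relative interior of $\Delta_i$. Traverse $\partial\Delta$ once from a corner and record the letters $a$ and $b$. We get a cyclic word $w_1\cdots w_6$ with $\{w_1,w_2\}=\{w_3,w_4\}=\{w_5,w_6\}=\{a,b\}$. Three cyclically consecutive positions always include both positions of a pair $\{2k-1,2k\}$, so the three $a$'s are not consecutive. Hence there are at least two maximal runs of $a$'s, separated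 by $b$'s, and we find four points in cyclic order $a_i,b_j,a_k,b_l$ on $\partial\Delta$. There is a path in $U$ from $a_i$ to $a_k$ and a path in $U'$ from $b_j$ to $b_l$. Choose a homeomorphism from $\partial\Delta$ to the boundary of a square that takes the four points to the midpoints of consecutive sides, and extend it to a homeomorphism from $\Delta$ to the square along rays from an interior point. By Lemma 1 the two paths meet, a contradiction. $\square$

**Lemma 3.** If $U\cup U'=\Delta$ with $U,U'$ open, then $U$ or $U'$ is winning.

*Proof.* By compactness (Lebesgue number) there is $\delta>0$ such that every ball $B(v,\delta)$ in $\Delta$ lies in $U$ or in $U'$. Triangulate $\Delta$ with mesh $<\delta$. Color a vertex $v$ by $U$ if $B(v,\delta)\subset U$, and otherwise by $U'$; then $B(v,\delta)\subset U'$. An edge whose ends have the same color lies in the set named by that color. Let $C(v)$ be the set of vertices reachable from $v$ by monochromatic edge paths, $v$ included.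

If some $C(v)$ meets all three sides, the union of its monochromatic edges is a connected spanning subset of $U$ or of $U'$, and that set is winning.

Otherwise let $\ell(v)$ be the least $i$ such that $C(v)$ contains no vertex on $\Delta_i$. If $v\in\Delta_i$ then $\ell(v)\neq i$. This is Sperner's boundary condition: each corner gets the label of the opposite side, and a vertex on a side never gets the label of that side. By Sperner's lemma some small triangle carries all three labels. But two of its three vertices have the same color. They are joined by a monochromatic edge, so they have the same $C(\cdot)$ and the same label, a contradiction. $\square$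

## A nonlinear functional on $C(\Delta,\mathbb R)$

**Definition.** For $f\in C(\Delta,\mathbb R)$ put $\mu(f)=\sup\{t:\{f>t\}\text{ is winning}\}$.

For $t<\min f$ the set $\{f>t\}$ is $\Delta$, which is winning; for $t\ge\max f$ it is empty. So $\min f\le\mu(f)\le\max f$.

**Lemma 4.** Let $f\in C(\Delta,\mathbb R)$.

1. (M1) If $t<\mu(f)$, then $\{f>t\}$ is winning; if $t>\mu(f)$, then $\{f<t\}$ is winning.
2. (M2) If $\{f>m-\varepsilon\}$ and $\{f<m+\varepsilon\}$ are winning for every $\varepsilon>0$, then $\mu(f)=m$.
3. (M3) $\mu(\varphi\circ f)=\varphi(\mu(f))$ for every continuous $\varphi:\mathbb R\to\mathbb R$.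
4. (M4) $\mu(x)=\mu(y)=\mu(z)=0$ for the coordinate functions.

*Proof.* (M1) If $t<\mu(f)$, there is $t'>t$ with $\{f>t'\}$ winning, and $\{f>t\}$ contains it. If $t>\mu(f)$, choose $\mu(f)<t'<t$. Then $\{f>t'\}$ is not winning and $\{f<t\}\cup\{f>t'\}=\Delta$, so $\{f<t\}$ is winning by Lemma 3.

(M2) Clearly $\mu(f)\ge m$. If $\mu(f)>m+\varepsilon$ with $\varepsilon>0$, then $\{f>m+\varepsilon\}$ is winning by (M1), and it is disjoint from the winning set $\{f<m+\varepsilon\}$. This contradicts Lemma 2.

(M3) Let $m=\mu(f)$ and $\delta>0$. We first show that $\{|f-m|<\delta\}$ is winning. The sets $\{|f-m|<\delta\}$ and $\{|f-m|>\delta/2\}$ cover $\Delta$, so one of them is winning. If it is the second, a spanning component is connected and $f-m$ has no zero on it, so it lies in $\{f>m+\delta/2\}$ or in $\{f<m-\delta/2\}$. The first possibility gives $\mu(f)\ge m+\delta/2$, which is false. In the second, the component is disjoint from $\{f>m-\delta/2\}$, which is winning by (M1), against Lemma 2. So $\{|f-m|<\delta\}$ is winning. Given $\varepsilon>0$, for small $\delta$ this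 set is contained in both $\{\varphi\circ f>\varphi(m)-\varepsilon\}$ and $\{\varphi\circ f<\varphi(m)+\varepsilon\}$, so both are winning. Apply (M2) to $\varphi\circ f$.

(M4) For $t\ge0$ the set $\{x>t\}$ misses $\Delta_1$, so it is not winning and $\mu(x)\le0$. Also $\mu(x)\ge\min x=0$. The same argument applies to $y$ and $z$. $\square$

From (M3) we get $\mu(cf)=c\mu(f)$, $\mu(f+c)=\mu(f)+c$, $\mu(f^2)=\mu(f)^2$ and $\mu(1)=1$. The first task is done. As expected, $\mu$ is not additive: $\mu(x+y)=\mu(1-z)=1$, while $\mu(x)+\mu(y)=0$.

## Additivity for pairs without winding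

What is wrong with the pair $(x,y)$? The map $x+iy:\Delta\to\mathbb C$ is injective and takes the boundary of $\Delta$ to the triangle with vertices $0,1,i$, a loop that winds once around $\frac{1+i}3$. We now show that winding of this kind is the only way in which additivity can fail.

**Definition.** A continuous $F=f+ig:\Delta\to\mathbb C$ has *zero winding* if $\operatorname{wind}(F\circ\gamma,\lambda)=0$ for every loop $\gamma:S^1\to\Delta$ and every $\lambda\notin F(\gamma(S^1))$.

The map $x+iy$ does not have zero winding. If $F=\psi\circ f$ with $f$ real and $\psi:\mathbb R\to\mathbb C$ continuous, then $F$ has zero winding: $f\circ\gamma$ is a loop in the interval $J=f(\gamma(S^1))$ and contracts to a point within $J$, so $F\circ\gamma$ contracts within $\psi(J)=F(\gamma(S^1))$, which omits $\lambda$.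

**Lemma 5 (M5).** If $f+ig$ has zero winding, then $\mu(f+g)=\mu(f)+\mu(g)$.

*Proof.* **Step 1: normalization.** Subtracting constants translates $F$ and shifts $\mu$ accordingly, so we may assume $\mu(f)=\mu(g)=0$. Suppose $\mu(f+g)\ne0$. Replacing $(f,g)$ by $(-f,-g)$ if necessary, we may assume $\mu(f+g)>0$. Choose $\delta$ with $0<2\delta<\mu(f+g)$.

**Step 2: a loop through three winning sets.** By (M1) the sets $\{f<\delta\}$, $\{g<\delta\}$, $\{f+g>2\delta\}$ are winning. Let $G_A,G_B,G_C$ be spanning components of them, in this order. By Lemma 2 there are points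
$$a\in G_B\cap G_C,\qquad b\in G_A\cap G_C,\qquad c\in G_A\cap G_B .$$
Let $\gamma_0$ run from $a$ to $b$ in $G_C$, from $b$ to $c$ in $G_A$, and from $c$ to $a$ in $G_B$.

**Step 3: its winding number.** Write $F-(\delta+i\delta)=s+it$. On the three pieces of $\gamma_0$ this takes values in the open half-planes $\{s+t>0\}$, $\{s<0\}$, $\{t<0\}$ respectively. Each has $0$ on its boundary line and omits $0$. So along each piece a continuous argument stays in an open interval of length $180^\circ$, and its change is the unique representative in $(-180^\circ,180^\circ)$ of the difference of the arguments of the endpoints. At the three corners: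

- at $a$: $t<0$ and $s+t>0$, so the argument can be taken as $\alpha\in(-45^\circ,0^\circ)$;
- at $b$: $s<0$ and $s+t>0$, so the argument can be taken as $\beta\in(90^\circ,135^\circ)$;
- at $c$: $s<0$ and $t<0$, so the argument can be taken as $\kappa\in(180^\circ,270^\circ)$.

Then $\beta-\alpha\in(90^\circ,180^\circ)$, $\kappa-\beta\in(45^\circ,180^\circ)$ and $\alpha+360^\circ-\kappa\in(45^\circ,180^\circ)$. These are therefore the actual changes along the three pieces, and their sum is $360^\circ$. So $F\circ\gamma_0$ winds once around $\delta+i\delta$, which contradicts zero winding. $\square$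

## From zero winding to an invariant partial ideal

**Proposition 3.** Let $A$ be a unital $C^*$-algebra and $q:A\to C(\Delta)$ a unital $*$-homomorphism such that

(W) for all commuting self-adjoint $a,b\in A$, the function $q(a)+iq(b)$ has zero winding.

Define $\chi(a)=\mu(q(\operatorname{Re}a))+i\mu(q(\operatorname{Im}a))$ for $a\in A$, and $\pi(V)=\{a\in V:\chi(a)=0\}$. Then $\chi|_V$ is a unital $*$-homomorphism $V\to\mathbb C$ for every commutative $V$, and $\pi$ is an invariant partial ideal. If $A$ contains self-adjoint elements $x,y,z$ with $x+y+z=1$ that $q$ maps to the coordinate functions, then $\pi$ does not arise from a total ideal.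

*Proof.* **Step 1: $\chi$ is a character on each window.** Let $V$ be commutative. On $V_{sa}$, $\chi$ is additive by (W) and Lemma 5, and by (M3) it is real-homogeneous, unital and satisfies $\chi(a^2)=\chi(a)^2$. From $2ab=(a+b)^2-a^2-b^2$ it follows that $\chi(ab)=\chi(a)\chi(b)$ on $V_{sa}$. By its definition $\chi|_V$ is the complex-linear extension of $\chi|_{V_{sa}}$, so it is a unital $*$-homomorphism to $\mathbb C$, and $\pi(V)=\ker\chi|_V$ is a closed ideal of $V$.

**Step 2: compatibility and invariance.** Since $\chi$ is one function on $A$, $\pi(V')\cap V=\pi(V)$ for $V\subset V'$. For a unitary $u$, commutativity of $C(\Delta)$ gives $q(uau^*)=q(a)$, hence $\chi(uau^*)=\chi(a)$ and $\mathrm{Ad}_u(\pi(V))=\pi(\mathrm{Ad}_u(V))$.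

**Step 3: no total ideal.** By (M4), $\chi(x)=\chi(y)=\chi(z)=0$, so $x\in\pi(C^*(1,x))$, and similarly for $y,z$. If $\pi=\pi_I$, then $x,y,z\in I$, so $1\in I$ and $\pi_I(\mathbb C1)=\mathbb C1$. But $\pi(\mathbb C1)=\ker\chi|_{\mathbb C1}=0$, a contradiction. $\square$

We still need an algebra in which commuting pairs have no winding. Such an algebra has many representations in which a commuting pair becomes a normal operator whose index would detect winding; and normal operators have index $0$.

## Normal Toeplitz operators have no winding: proof of Theorem 1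

We recall Toeplitz theory. For $h\in C(S^1)$ let $T_h$ be the Toeplitz operator on the Hardy space $H^2$, that is, multiplication by $h$ followed by projection to $H^2$. The map $h\mapsto T_h$ is unital, linear and positive, the last because $\langle T_h\xi,\xi\rangle=\int h|\xi|^2\ge0$ for $h\ge0$, and $\|T_h\|=\|h\|$. Let $\mathcal T=C^*(T_h:h\in C(S^1))$. By Coburn's theorem there is a symbol homomorphism $\sigma:\mathcal T\to C(S^1)$ with $\sigma(T_h)=h$ and $\ker\sigma=\mathcal K$, the compact operators. If $h$ has no zero, $T_h$ is Fredholm of index $-\operatorname{wind}(h,0)$, and the index does not change under compact perturbation.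

**Proof of Theorem 1.** The universal algebra $A$ exists: the relations force $0\le x,y,z\le1$, so the generators are bounded, and the relations are satisfiable. Let $q:A\to C(\Delta)$ send $x,y,z$ to the coordinate functions. By Proposition 3 we only have to verify (W).

**Step 1: a representation for each loop.** Let $\gamma:S^1\to\Delta$ be a loop. The operators $T_{x\circ\gamma},T_{y\circ\gamma},T_{z\circ\gamma}$ are positive with sum $T_1=1$. By universality there is a unital homomorphism $\varphi:A\to\mathcal T$ sending $x,y,z$ to them. Then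
$$\sigma(\varphi(a))=q(a)\circ\gamma\qquad(a\in A),$$
since both sides are $*$-homomorphisms in $a$ that agree on the generators.

**Step 2: commuting pairs become normal operators.** Let $a,b\in A$ be commuting self-adjoint elements, $F=q(a)+iq(b)$ and $N=\varphi(a)+i\varphi(b)$. Then $N\in\mathcal T$ is normal and $\sigma(N)=F\circ\gamma$. Let $\lambda\notin F(\gamma(S^1))$. Then $N-\lambda$ is a compact perturbation of $T_{F\circ\gamma-\lambda}$, so it is Fredholm of index $-\operatorname{wind}(F\circ\gamma,\lambda)$. But $N-\lambda$ is normal, so $\ker(N-\lambda)=\ker(N-\lambda)^*$ and its index is $0$. Hence $\operatorname{wind}(F\circ\gamma,\lambda)=0$.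

So (W) holds, and Proposition 3 gives the invariant partial ideal $\pi$ with all the stated properties. Injectivity of $I\mapsto\pi_I$ was shown in the first section. $\blacksquare$

**Remark.** Stronger invariance does not rescue the conjecture. In Theorem 1, $\chi(a)$ depends only on $q(a)$, and $q(w^*w)=q(ww^*)$. So $w^*w\in\pi(C^*(1,w^*w))$ if and only if $ww^*\in\pi(C^*(1,ww^*))$, for every $w\in A$. Also $\pi$ is invariant under every automorphism $\alpha$ of $A$ with $q\circ\alpha=q$.

## Almost commuting operators with prescribed symbols: proof of Theorem 2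

The verification of (W) used only operators with prescribed symbols, one pair for each loop. So it is natural to take a uniformly dense sequence $(\gamma_j)$ in $C(S^1,\Delta)$ and to work inside $\prod_j\mathcal T$ with the sequences $X_j=T_{x\circ\gamma_j}$, $Y_j=T_{y\circ\gamma_j}$. The trouble is the kernel. The commutators $[X_j,Y_j]$ are compact, but their norms do not tend to $0$. Indeed, let $\gamma(e^{i\theta})$ have first two coordinates $\frac13+\frac16\cos\theta$ and $\frac13+\frac16\sin\theta$; it lies in $\Delta$ since $\frac23+\frac{\sqrt2}6<1$. With $T_\zeta=T_{\cos}+iT_{\sin}$ the unilateral shift,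
$$T_\zeta^*T_\zeta-T_\zeta T_\zeta^*=2i[T_{\cos},T_{\sin}]$$
is a rank-one projection, so $[T_{x\circ\gamma},T_{y\circ\gamma}]\ne0$. Infinitely many $\gamma_j$ are close to $\gamma$, and for those $j$ the commutator stays away from $0$. So this choice does not give an extension by $c_0(\mathbb N,\mathcal K)$. The cure is to keep the symbols and to change the operators by compact ones so that they almost commute, better and better as $j\to\infty$.

**Proof of Theorem 2.** **Step 1: almost normal operators with symbol $\zeta$.** This step produces approximate homomorphisms from $C(\overline{\mathbb D})$ to $\mathcal T$. Realize $\mathcal T$ on $\ell^2(\mathbb N_0)$, where $T_\zeta$ is the unilateral shift and $\zeta$ is the identity function on $S^1$. Let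
$$z_ne_k=w_ke_{k+1},\qquad w_k=\min\big(\tfrac{k+1}n,1\big).$$
This differs from the shift by a finite rank operator, so $z_n\in\mathcal T$ and $\sigma(z_n)=\zeta$. Also $\|z_n\|=1$. The operator $[z_n^*,z_n]$ is diagonal with entries $w_k^2-w_{k-1}^2$ (put $w_{-1}=0$), which equal $(2k+1)/n^2\le2/n$ for $k<n$ and $0$ for $k\ge n$. So $\|[z_n^*,z_n]\|\le2/n$. Let $\mathcal Q=\prod_n\mathcal T/\bigoplus_n\mathcal T$, where $\bigoplus$ is the $c_0$-sum; the norm of a class $[(t_n)]$ is $\limsup_n\|t_n\|$. The class $[(z_n)]$ is a normal contraction, so functional calculus gives a unital homomorphism $\Phi:C(\overline{\mathbb D})\to\mathcal Q$ that sends the coordinate function to $[(z_n)]$. Applying $\sigma$ entrywise maps $\mathcal Q$ to $\prod C(S^1)/\bigoplus C(S^1)$, and takes $\Phi(f)$ to the class of the constant sequence $f|_{S^1}$: both are unital $*$-homomorphisms in $f$, and they agree on the coordinate function.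

**Step 2: almost commuting lifts with exact symbols.** Since $\Delta$ is convex, $\gamma_j$ extends to $\Gamma_j:\overline{\mathbb D}\to\Delta$, for instance by $\Gamma_j(r\zeta)=(1-r)v_0+r\gamma_j(\zeta)$ with fixed $v_0\in\Delta$. Put $f_j=x\circ\Gamma_j$ and $g_j=y\circ\Gamma_j$. Lift $\Phi(f_j)$ and $\Phi(g_j)$ to bounded self-adjoint sequences $(f_{j,n})_n$ and $(g_{j,n})_n$ in $\mathcal T$. By Step 1, $\|\sigma(f_{j,n})-x\circ\gamma_j\|\to0$ as $n\to\infty$. Subtracting the self-adjoint Toeplitz operators with symbols $\sigma(f_{j,n})-x\circ\gamma_j$, whose norms tend to $0$, does not change the class. So we may assume $\sigma(f_{j,n})=x\circ\gamma_j$ for all $n$, and likewise $\sigma(g_{j,n})=y\circ\gamma_j$. For a polynomial $p$ in two noncommuting variables put $|p|_\Delta=\max_\Delta|p(x,y)|$, where $x,y$ are the coordinate functions. Then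
$$\limsup_n\|p(f_{j,n},g_{j,n})\|=\|p(\Phi(f_j),\Phi(g_j))\|=\|\Phi(p(f_j,g_j))\|\le\max_{\overline{\mathbb D}}|p(x,y)\circ\Gamma_j|\le|p|_\Delta .$$

**Step 3: a diagonal choice.** Enumerate the noncommutative polynomials with coefficients in $\mathbb Q+i\mathbb Q$ as $p_1,p_2,\dots$. For each $j$ the previous estimate lets us choose $n_j$ such that $X_j=f_{j,n_j}$ and $Y_j=g_{j,n_j}$ satisfy $\|p_i(X_j,Y_j)\|\le|p_i|_\Delta+\frac1j$ for all $i\le j$. The two variables themselves are among the $p_i$, so $\|X_j\|$ and $\|Y_j\|$ are bounded for large $j$, hence for all $j$. So $X=(X_j)$ and $Y=(Y_j)$ are bounded self-adjoint sequences with $\sigma(X_j)=x\circ\gamma_j$, $\sigma(Y_j)=y\circ\gamma_j$, and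
$$\limsup_j\|p(X_j,Y_j)\|\le|p|_\Delta\quad\text{for all complex polynomials }p. \tag{1}$$
For $p=p_i$ this is the choice of $n_j$; in general approximate the coefficients of $p$ by rational ones, which changes both sides by little because $X,Y$ are bounded.

**Step 4: the algebra and its quotient.** Let $A=C^*(1,X,Y)+c_0(\mathbb N,\mathcal K)\subset\prod_j\mathcal T$. As $c_0(\mathbb N,\mathcal K)$ is a closed ideal of $\prod_j\mathcal T$, this is a $C^*$-algebra, and it is unital and separable. The union of the sets $\gamma_j(S^1)$ is dense in $\Delta$, since constant loops are approximated by the $\gamma_j$. So $\iota:C(\Delta)\to\prod_jC(S^1)$, $\iota(h)=(h\circ\gamma_j)_j$, is isometric. The homomorphism $a\mapsto(\sigma(a_j))_j$ on $A$ kills $c_0(\mathbb N,\mathcal K)$ and sends $p(X,Y)$ to $\iota(p(x,y))$. Its image is the $C^*$-algebra generated by $1,\iota(x),\iota(y)$, which is $\iota(C(\Delta))$ by the Stone–Weierstrass theorem. Composing with $\iota^{-1}$ we get a surjective homomorphism $q:A\to C(\Delta)$ with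
$$q(X)=x,\quad q(Y)=y,\quad \sigma(a_j)=q(a)\circ\gamma_j\ \ (a\in A),\quad q(c_0(\mathbb N,\mathcal K))=0 .$$

**Step 5: the kernel of $q$ is $c_0(\mathbb N,\mathcal K)$.** Let $q(a)=0$. Then $\sigma(a_j)=0$, so $a_j\in\mathcal K$ for all $j$. Given $\varepsilon>0$, choose $p$ and $k\in c_0(\mathbb N,\mathcal K)$ with $\|a-p(X,Y)-k\|<\varepsilon$. Applying $q$ gives $|p|_\Delta=\|q(p(X,Y))\|\le\varepsilon$. By (1), $\limsup_j\|a_j\|\le\limsup_j(\|p(X_j,Y_j)\|+\|k_j\|)+\varepsilon\le2\varepsilon$. So $\|a_j\|\to0$ and $a\in c_0(\mathbb N,\mathcal K)$. Thus $A$ is an extension as claimed. Nuclearity and being type I pass to extensions, and both ends have these properties.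

**Step 6: (W) holds.** Let $a,b\in A_{sa}$ commute and let $F=q(a)+iq(b)$. Then $a_j+ib_j\in\mathcal T$ is normal with symbol $F\circ\gamma_j$, so as in the proof of Theorem 1, $\operatorname{wind}(F\circ\gamma_j,\lambda)=0$ whenever $\lambda\notin F(\gamma_j(S^1))$. Now let $\gamma$ be any loop and $\lambda\notin F(\gamma(S^1))$. By uniform continuity of $F$ there is $j$ with $\|F\circ\gamma_j-F\circ\gamma\|<\operatorname{dist}(\lambda,F(\gamma(S^1)))$. The straight-line homotopy from $F\circ\gamma$ to $F\circ\gamma_j$ avoids $\lambda$, so $\operatorname{wind}(F\circ\gamma,\lambda)=0$.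

Proposition 3, applied with the elements $X,\ Y,\ 1-X-Y$, finishes the proof. $\blacksquare$

## Calculus inside $S$, and a unitary that carries $|x|$ to $|x^*|$

We turn to the positive results. Let $A$ be any unital $C^*$-algebra, $\pi$ an invariant partial ideal, $S=\bigcup_V\pi(V)$ and $S_+=S\cap A_+$. Besides Fact (a) we use the following.

**Fact (b).** $uSu^*=S$ for unitaries $u\in A$. This is invariance.

**Fact (c).** If $s\in S_+$, $\varphi$ is continuous and $\varphi(0)=0$, then $\varphi(s)\in S$. Sums of commuting elements of $S_+$ lie in $S$.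

For the first, $s$ lies in the closed ideal $\pi(C^*(1,s))$, and $\varphi(s)$ is a limit of polynomials in $s$ without constant term. For the second, if $a,b$ commute, both lie in $\pi(C^*(1,a,b))$ by (a); iterate.

**Fact (d).** If $e\in S_+$, $b$ is normal and $be=eb=b$, then $b\in S$. Hence, for $s\in S_+$ and $\delta>0$, every self-adjoint $b\in\overline{(s-\delta)_+A(s-\delta)_+}$ lies in $S$.

For the first, $V=C^*(1,b,e)$ is commutative, $e\in\pi(V)$ by (a), so $b=be\in\pi(V)$. For the second take $e=\varphi(s)$ with $0\le\varphi\le1$, $\varphi(0)=0$, $\varphi=1$ on $[\delta,\infty)$. Then $e\in S_+$ by (c) and $e(s-\delta)_+=(s-\delta)_+$, so $eb=be=b$.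

**Fact (e).** If $c$ is normal and $c^*c\in S$, then $c\in S$.

By (a), $c^*c$ lies in the closed ideal $J=\pi(C^*(1,c))$ of $C^*(1,c)$. In the quotient by $J$ the image of $c$ satisfies $c^*c=0$, so $c\in J$. $\square$

Consider now Theorem 3(i): if $m_n\in S_+$ and $m_n\to a$, is $a\in S$? It looks as if we could use that each $\pi(V)$ is closed. But $a$ and the $m_n$ need not share any window. We shall instead find an element $x$ close to a positive element $h$ (a cut-off of $a$), with $|x^*|=h$ and with $|x|$ lying where (d) applies. We then need a unitary that takes $|x|$ to $|x^*|$, at least above a small level $t$. This is what the next lemma gives (Pedersen, J. Operator Theory 17 (1987)). Recall that $x=v|x|$ has its polar decomposition in the bidual $A^{**}$, and let $GL(A)$ be the group of invertible elements.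

**Lemma 6.** Let $x\in A$ with $\operatorname{dist}(x,GL(A))<t$. There is a unitary $u\in A$ with $u(|x|-t)_+u^*=(|x^*|-t)_+$.

*Proof.* **Step 1: setting up a contraction.** Choose $B\in GL(A)$ with $\|x-B\|<t$. Put $k=\max(|x|,t)\in A$, which is invertible with $\|k^{-1}\|\le1/t$, and
$$y=xk^{-1}=vg,\quad g=\min(|x|/t,1),\qquad \rho=(x-B)k^{-1}.$$
Then $\|y\|\le1$, $\|\rho\|<1$, and $y-\rho=Bk^{-1}$ is invertible. Let $D=(1-y^*y)^{1/2}$ and $D_*=(1-yy^*)^{1/2}$, so that $yD=D_*y$. Since $\|y^*\rho\|<1$, we may define
$$\Psi=y-D_*\rho(1-y^*\rho)^{-1}D\in A .$$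
The plan is to show that $\Psi$ is invertible and agrees with $v$ where $|x|\ge t$; then its unitary part is the required $u$.

**Step 2: two identities.** First,
$$D_*\Psi=yD-(1-yy^*)\rho(1-y^*\rho)^{-1}D=\big[y(1-y^*\rho)-(1-yy^*)\rho\big](1-y^*\rho)^{-1}D=(y-\rho)(1-y^*\rho)^{-1}D. \tag{2}$$
Second, using $\rho(1-y^*\rho)^{-1}=(1-\rho y^*)^{-1}\rho$,
$$\Psi D=D_*y-D_*(1-\rho y^*)^{-1}\rho(1-y^*y)=D_*(1-\rho y^*)^{-1}\big[(1-\rho y^*)y-\rho+\rho y^*y\big]=D_*(1-\rho y^*)^{-1}(y-\rho). \tag{3}$$

**Step 3: $\Psi$ is invertible.** Represent $A$ faithfully on a Hilbert space. Suppose $\|\xi_n\|=1$ and $\Psi\xi_n\to0$. By (2), $(y-\rho)(1-y^*\rho)^{-1}D\xi_n\to0$, and $(y-\rho)(1-y^*\rho)^{-1}$ is invertible, so $D\xi_n\to0$. Then $\Psi\xi_n-y\xi_n\to0$, so $y\xi_n\to0$. But $\|y\xi_n\|^2=1-\|D\xi_n\|^2\to1$, a contradiction. So $\Psi$ is bounded below. Now suppose $\|\xi_n\|=1$ and $\Psi^*\xi_n\to0$. The adjoint of (3) reads $D\Psi^*=(y-\rho)^*(1-y\rho^*)^{-1}D_*$, so $D_*\xi_n\to0$. Since $\Psi^*=y^*-D[\rho(1-y^*\rho)^{-1}]^*D_*$, we get $y^*\xi_n\to0$, while $\|y^*\xi_n\|^2=1-\|D_*\xi_n\|^2\to1$,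 a contradiction. So $\Psi$ and $\Psi^*$ are bounded below, and $\Psi$ is invertible, with inverse in $A$.

**Step 4: $\Psi$ agrees with $v$ at the top.** Let $E=1_{[t,\infty)}(|x|)\in A^{**}$. Since $t>0$, $v^*vE=E$; also $gE=E$. From $v^*vg=g$ we get $y^*y=g^2$, so $DE=0$ and $\Psi E=yE=vgE=vE$. Moreover $D_*^2vE=vE-vg^2v^*vE=vE-vg^2E=0$, so $D_*vE=0$ and $\Psi^*vE=y^*vE=gv^*vE=E$. Hence $\Psi^*\Psi E=E$, so $|\Psi|^{-1}E=E$, and the unitary $u=\Psi|\Psi|^{-1}\in A$ satisfies $uE=\Psi E=vE$. As $(|x|-t)_+=E(|x|-t)_+E$,
$$u(|x|-t)_+u^*=vE(|x|-t)_+Ev^*=v(|x|-t)_+v^*=(|x^*|-t)_+ .\qquad\square$$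

## Norm limits and sums in $S_+$: proof of Theorem 3

**Proof of (i).** Let $m_n\in S_+$ and $m_n\to a$, so $a\ge0$. Fix $\theta>0$ and put $h=(a-\theta)_+$. It suffices to show $h\in S$: then $h\in\pi(C^*(1,a))$ by (a), this ideal is closed, and $h\to a$ as $\theta\to0$.

**Step 1: cut-offs.** We want to say that $m_n$ nearly acts as a unit on $h$. Let $k=k(a)$ with $0\le k\le1$, $k(\lambda)=0$ on $[0,\theta/2]$ and $k(\lambda)=1$ on $[\theta,\infty)$; then $hk=h$. For $\delta>0$ let $g=g_\delta(m_n)$ where $g_\delta$ is continuous, $0\le g_\delta\le1$, $g_\delta=0$ on $[0,\delta/2]$, $g_\delta=1$ on $[\delta,\infty)$. Since $m_n(1-g)^2\le\delta$,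
$$\|a^{1/2}(1-g)\|^2=\|(1-g)a(1-g)\|\le\|a-m_n\|+\delta .$$
As $k(\lambda)\le(2/\theta)^{1/2}\lambda^{1/2}$, more precisely $k=\psi(a)a^{1/2}$ with $0\le\psi\le(2/\theta)^{1/2}$, we get with
$$\eta=2(2/\theta)^{1/2}(\|a-m_n\|+\delta)^{1/2}$$
that $\|k(1-g)\|\le\eta/2\le\eta$ and $\|k(1-g^2)k\|=\|k(1-g)(1+g)k\|\le2\|k(1-g)\|\le\eta$. Assume that $n$ is large and $\delta$ small enough for $\eta\le\frac12$. With $s=hg^2h$,
$$0\le h^2-s=h\,k(1-g^2)k\,h\le\eta h^2,\qquad\text{so}\qquad h^2\le2s.$$

**Step 2: an element $x$ with $|x^*|=h$.** Let $y=hg$. Then $yy^*=s$. Write $y=s^{1/2}v$ for the polar decomposition in $A^{**}$, with $vv^*$ the support projection of $s$, and put $x=hv$. We first check that $x\in A$. For $r\in\mathbb N$ let $c_r=1-(s(s+\tfrac1r)^{-1})^{1/2}$. Then $(s+\tfrac1r)^{-1/2}y=(1-c_r)v$, so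
$$\|hv-h(s+\tfrac1r)^{-1/2}y\|^2=\|hc_rv\|^2\le\|hc_r\|^2=\|c_rh^2c_r\|\le2\|c_r^2s\|\le\tfrac2r .$$
For the last inequality, $(1-\sqrt u)^2\le1-u$ for $u\in[0,1]$, so $c_r^2s\le\big(1-s(s+\frac1r)^{-1}\big)s=\frac1r\,s(s+\frac1r)^{-1}\le\frac1r$. So $x$ is a norm limit of elements of $A$. Next, $h^2\le2s$ gives $(1-vv^*)h^2(1-vv^*)\le0$, hence $vv^*h=h$. So $xx^*=hvv^*h=h^2$ and $|x^*|=h$.

**Step 3: $|x|$ is in $S$.** The same limit shows that $x\in\overline{Ag}$, as $y=hg$. Let $\tilde g=\varphi(m_n)$ with $\varphi(0)=0$, $0\le\varphi\le1$, $\varphi=1$ on $[\delta/2,\infty)$. Then $g\tilde g=g$, so $x\tilde g=x$ and $x^*x\tilde g=\tilde gx^*x=x^*x$. By (c), $\tilde g\in S_+$; by (d), $x^*x\in S$; by (c), $(|x|-t)_+\in S$ for every $t>0$.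

**Step 4: $x$ is close to $h$.** From $hg=s^{1/2}v$ we have $x-h=(h-s^{1/2})v+h(g-1)$. For positive $P,Q$ one has $\|P^{1/2}-Q^{1/2}\|\le\|P-Q\|^{1/2}$: from $P\le Q+\|P-Q\|\le(Q^{1/2}+\|P-Q\|^{1/2})^2$ and operator monotonicity of the square root, $P^{1/2}\le Q^{1/2}+\|P-Q\|^{1/2}$, and we may exchange $P$ and $Q$. So
$$\|x-h\|\le\|h^2-s\|^{1/2}+\|h\|\,\|k(1-g)\|\le\|h\|(\eta^{1/2}+\eta)=:\kappa .$$
For $\tau>0$ the element $h+\tau$ is invertible, so $\operatorname{dist}(x,GL(A))\le\kappa$.

**Step 5: conjugation.** For $t>\kappa$, Lemma 6 gives a unitary $u\in A$ with $(h-t)_+=(|x^*|-t)_+=u(|x|-t)_+u^*$, which lies in $S$ by Step 3 and (b). Here $h$ is fixed and $\kappa\to0$ as $n\to\infty$, $\delta\to0$. So $(h-t)_+\in S$ for every $t>0$. These elements lie in the closed ideal $\pi(C^*(1,h))$ and tend to $h$ as $t\to0$, so $h\in S$.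

**Proof of (ii).** If $\pi=\pi_I$, then $S_+=I_+$, which is closed under sums. Conversely assume that $a,b\in S_+$ implies $a+b\in S$. Let $I$ be the closed ideal generated by $S$. It is also generated by $S_+$, since for $s\in S$ we have $s^*s\in S_+$, and $s$ lies in the closed ideal generated by $s^*s$.

**Step 1: reduction to $I_+\subset S$.** Suppose $I_+\subset S$. If $c\in I$ is normal, then $c^*c\in I_+\subset S$, so $c\in S$ by (e). So $S$ is the set of normal elements of $I$, and $\pi(V)=S\cap V=I\cap V$ by (a).

**Step 2: domination.** Let $c\in I_+$ and $\varepsilon>0$. We claim that $c\le m+\varepsilon$ for some $m\in S_+$. There are $s_j\in S_+$ and $b_j,d_j\in A$ with $\|c-\sum_jb_js_jd_j\|<\varepsilon$. From $(b-d^*)s(b-d^*)^*\ge0$ we get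
$$\operatorname{Re}(bsd)\le\tfrac12(bsb^*+d^*sd). \tag{4}$$
Every $w\in A$ is a finite combination $\sum_{k=1}^N\lambda_ku_k$ of unitaries. With $w_k=\lambda_ku_k$,
$$N\sum_kw_ksw_k^*-wsw^*=\sum_{j<k}(w_j-w_k)s(w_j-w_k)^*\ge0,$$
so $wsw^*\le N\sum_k|\lambda_k|^2u_ksu_k^*$, and the right side is in $S_+$ by (b), (c) and the hypothesis. Apply this with $w=b_j$ and $w=d_j^*$, add, and use (4): $\operatorname{Re}\sum_jb_js_jd_j\le m$ for some $m\in S_+$, hence $c\le m+\varepsilon$.

**Step 3: compression and limit.** Let $g=g_\varepsilon(m)$ with $g_\varepsilon$ as in the proof of (i). Then $(1-g)c(1-g)\le(1-g)(m+\varepsilon)(1-g)\le2\varepsilon$, so $\|c^{1/2}(1-g)\|\le(2\varepsilon)^{1/2}$ and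
$$\|c-gcg\|\le\|c(1-g)\|+\|(1-g)cg\|\le2\|c\|^{1/2}(2\varepsilon)^{1/2}.$$
If $\varphi(0)=0$, $0\le\varphi\le1$ and $\varphi=1$ on $[\varepsilon/2,\infty)$, then $e=\varphi(m)\in S_+$ satisfies $eg=g$, so $gcg\in S_+$ by (d). Letting $\varepsilon\to0$, (i) gives $c\in S$. $\blacksquare$

## Comparing projections when the real rank is zero: proof of Theorem 4

**Definition.** A unital $C^*$-algebra $A$ has *real rank zero* if the invertible self-adjoint elements are dense in $A_{sa}$.

By Brown–Pedersen, J. Funct. Anal. 99 (1991), Thm 2.6 and Cor. 2.8, real rank zero means that self-adjoint elements with finite spectrum are dense in $A_{sa}$, and corners $pAp$ ($p$ a projection) of $A$ inherit the property. A von Neumann algebra has real rank zero, since Borel functional calculus approximates a self-adjoint element by finite combinations of its spectral projections. The algebra $C([0,1])$ does not: a real function near $t-\frac12$ has a zero.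

Recall that projections $p,r$ are equivalent, $p\sim r$, if $w^*w=p$ and $ww^*=r$ for some $w\in A$. In $M_n$ equivalence implies unitary equivalence, and that is what made Proposition 2 work. In general it does not: for the shift, $1=T_\zeta^*T_\zeta\sim T_\zeta T_\zeta^*\ne1$. We therefore cut projections into pieces that can be moved by unitaries.

**Lemma 7.** Let $\kappa>0$ and let $A$ be any unital $C^*$-algebra. (1) If $e,f$ are projections with $efe\ge\kappa e$ and $fef\ge\kappa f$, then $e,f$ are unitarily equivalent. (2) If $p_0,e_0$ are projections with $p_0e_0p_0\ge\kappa p_0$, then $p_0$ is unitarily equivalent to a projection $t\le e_0$ with $t\sim p_0$.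

*Proof.* (1) If $e$ or $f$ is $0$, both are. The element $(e-f)^2=e-ef-fe+f$ commutes with $e$, because $e(e-f)^2=e-efe=(e-f)^2e$. Its two diagonal blocks satisfy $e(e-f)^2e=e-efe\le(1-\kappa)e$ and
$$\|(1-e)(e-f)^2(1-e)\|=\|(1-e)f\|^2=\|f-fef\|\le1-\kappa .$$
So $\|e-f\|^2\le1-\kappa<1$, and projections at distance less than $1$ are unitarily equivalent.

(2) If $p_0=0$ take $t=0$. Otherwise put $y=e_0p_0$. Then $y^*y=p_0e_0p_0\ge\kappa p_0$, so $|y|$ is invertible in $p_0Ap_0$. Let $w_0=y|y|^{-1}$ (inverse in $p_0Ap_0$); then $w_0^*w_0=p_0$, and $t=w_0w_0^*$ is a projection with $t\sim p_0$ and $t\le e_0$, since $e_0y=y$. Moreover $tp_0=te_0p_0=ty=y$. So $p_0tp_0=y^*y\ge\kappa p_0$ and $tp_0t=yy^*=w_0|y|^2w_0^*\ge\kappa t$. Now (1) applies to $p_0$ and $t$. $\square$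

From here on $A$ has real rank zero and $\pi$, $S$ are as before.

**Lemma 8.** If $r\in S$ and $p$ are projections with $p\sim r$, then $p\in S$.

*Proof.* **Step 1: splitting $p$.** We split $p$ into a part that lies mostly inside $r$ and a part that has a definite component in $1-r$. Let $0<\eta<\frac13$ and $e=p(1-r)p$. Choose a self-adjoint $e'\in pAp$ with finite spectrum and $\|e-e'\|<\eta$. Let $p''$ be its spectral projection in $pAp$ for $[2\eta,\infty)$, and $p'=p-p''$. Then
$$p''(1-r)p''\ge p''e'p''-\eta p''\ge\eta p'',\qquad p'(1-r)p'\le p'e'p'+\eta p'\le3\eta p',$$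
and the second gives $p'rp'\ge(1-3\eta)p'$.

**Step 2: $p'\in S$.** By Lemma 7(2), $p'$ is unitarily equivalent to a subprojection of $r$, which lies in $S$ by (d). So $p'\in S$ by (b).

**Step 3: $p''\in S$.** By Lemma 7(2), $p''$ is unitarily equivalent to some $t\le1-r$ with $t\sim p''$. Since $p''\le p\sim r$, there is $r''\le r$ with $p''\sim r''$, and $r''\in S$ by (d). So $t\sim r''$ and $t\perp r''$. Let $w^*w=t$ and $ww^*=r''$. Then $w=r''wt$, so $w^2=0$, and $W=w+w^*+1-t-r''$ is self-adjoint with $W^2=ww^*+w^*w+1-t-r''=1$; it is a unitary. Moreover $Wr''=w^*$ and $w^*W=w^*w=t$, so $Wr''W^*=t$. Hence $t\in S$ by (b), and again by (b) $p''\in S$.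

Finally $p=p'+p''\in S$ by (c). $\square$

**Lemma 9.** Let $p$ be a projection, $\kappa>0$, $s_1,\dots,s_n\in S_+$ and $y_j\in pA$ with $\sum_{j=1}^ny_js_jy_j^*\ge\kappa p$. Then $p\in S$.

*Proof.* We use induction on $n$. For $n=0$ the hypothesis gives $p=0\in S$. Let $n\ge1$.

**Step 1: room for (d).** Since $\|s_j-(s_j-\delta)_+\|\le\delta$, we may replace each $s_j$ by $(s_j-\delta)_+$ with small $\delta>0$ if we replace $\kappa$ by $\kappa/2$. So we may assume $s_j=(s_j'-\delta)_+$ with $s_j'\in S_+$, and then projections in $\overline{s_jAs_j}$ lie in $S$ by (d).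

**Step 2: splitting off the last term.** Let $\tau=y_ns_ny_n^*\in pAp$ and $\eta=\kappa/6$. Choose a self-adjoint $\tau'\in pAp$ with finite spectrum and $\|\tau-\tau'\|<\eta$. Let $p_1$ be its spectral projection in $pAp$ for $[2\eta,\infty)$, and $\bar p=p-p_1$. As in Lemma 8, $p_1\tau p_1\ge\eta p_1$ and $\bar p\tau\bar p\le3\eta\bar p=\frac\kappa2\bar p$.

**Step 3: $\bar p\in S$.** Compressing the hypothesis by $\bar p$ gives $\sum_{j<n}\bar py_js_jy_j^*\bar p\ge\kappa\bar p-\frac\kappa2\bar p=\frac\kappa2\bar p$. By induction $\bar p\in S$.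

**Step 4: $p_1\in S$.** Let $z=p_1y_ns_n^{1/2}$, so $zz^*=p_1\tau p_1\ge\eta p_1$, and put $w=(zz^*)^{-1/2}z$ (inverse in $p_1Ap_1$). Then $ww^*=p_1$, and $w^*w=z^*(zz^*)^{-1}z$ is a projection in $\overline{s_n^{1/2}As_n^{1/2}}=\overline{s_nAs_n}$, so it lies in $S$ by Step 1. As $p_1\sim w^*w$, Lemma 8 gives $p_1\in S$.

So $p=p_1+\bar p\in S$ by (c). $\square$

**Proof of Theorem 4.** Every $\pi_I$ is an invariant partial ideal and $I\mapsto\pi_I$ is injective, by the first section. Let $\pi$ be an invariant partial ideal and $I$ the closed ideal generated by $S$, equivalently by $S_+$. By Step 1 of the proof of Theorem 3(ii), which does not use the hypothesis about sums, it suffices to show $I_+\subset S$.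

**Step 1: projections in $I$ lie in $S$.** Let $p\in I$ be a projection. There are $b_j,d_j\in A$ and $s_j\in S_+$ with $\|p-\sum_jb_js_jd_j\|<\frac12$. Compressing real parts by $p$ and using (4),
$$\tfrac12p\le p\operatorname{Re}\Big(\sum_jb_js_jd_j\Big)p\le\tfrac12\sum_jp(b_js_jb_j^*+d_j^*s_jd_j)p .$$
Lemma 9, with the elements $pb_j$ and $pd_j^*$ of $pA$, gives $p\in S$.

**Step 2: positive elements of $I$ lie in $S$.** Let $c\in I_+$ and $\eta>0$. Choose a self-adjoint $c'\in A$ with finite spectrum and $\|c-c'\|<\eta$, and let $p$ be its spectral projection for $[2\eta,\infty)$. Then $pcp\ge pc'p-\eta p\ge\eta p$, so $pcp\in I$ is invertible in $pAp$, and therefore $p\in I$. The element $c'p$ is a positive combination of orthogonal projections $e_i\le p$. As $e_i=e_ip\in I$, Step 1 gives $e_i\in S_+$, and by (c) $c'p\in S_+$. Since $c'\ge c-\eta\ge-\eta$, the spectrum of $c'$ below $2\eta$ lies in $[-\eta,2\eta)$, so $\|c'(1-p)\|\le2\eta$ and $\|c-c'p\|\le3\eta$. Letting $\eta\to0$, Theorem 3(i) gives $c\in S$.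

So $I_+\subset S$ and $\pi=\pi_I$. $\blacksquare$
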